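# Caristi's theorem for Baire class-1 functions inside $\mathsf{ATR}_0$

## 1. The theorem and its two companions

We work in second-order arithmetic. All spaces, functions and potentials are given by codes, which Section 2 recalls.

A **Caristi system** is a tuple $(\mathcal X,f,V)$ in which $\mathcal X$ is a coded complete separable metric space with metric $d$, $f\colon\mathcal X\to\mathcal X$ is a function, $V\colon\mathcal X\to[0,\infty)$ is a total lower semi-continuous function, and
$$d(x,f(x))\le V(x)-V(f(x))\qquad\text{for all }x\in\mathcal X .$$

**Theorem 1** ($\mathsf{ATR}_0$). Let $(\mathcal X,f,V)$ be a Caristi system with $f$ Baire class-1, and let $p\in\mathcal X$. Then there is $x_*\in\mathcal X$ with $f(x_*)=x_*$ and $d(p,x_*)\le V(p)-V(x_*)$.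

The problem comes from David Fernández-Duque, Paul Shafer, Henry Towsner and Keita Yokoyama, "Metric fixed point theory and partial impredicativity", arXiv:2302.08874 (2023): is Caristi's theorem for Baire class-1 $f$ (every such system has a fixed point) provable in $\mathsf{ATR}_0$? The same source gives the following result, which we quote: over $\mathsf{RCA}_0$, Caristi's theorem for Baire class-1 $f$ implies $\mathsf{ATR}_0$, already when restricted to $\mathbb N^{\mathbb N}$. Theorem 1 answers yes, and together with the quoted result it gives an equivalence.

**Corollary 4.** Over $\mathsf{RCA}_0$, Caristi's theorem for Baire class-1 $f$ is equivalent to $\mathsf{ATR}_0$.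

Two more results belong to the talk. The first says that only certain displacement sets matter.

**Theorem 2** ($\mathsf{ATR}_0$, for each standard $k$). Let $(\mathcal X,f,V)$ be a Caristi system with $f$ of Baire class $k$. Suppose there are codes for open sets $\langle O_n\rangle_{n\in\mathbb N}$ and rationals $\delta_n>0$ such that

1. (i) $x\notin O_n\Rightarrow d(x,f(x))\ge\delta_n$, and
2. (ii) $f(x)\ne x\Rightarrow\exists n\;x\notin O_n$.

Then for every $p$ there is $x_*$ with $f(x_*)=x_*$ and $d(p,x_*)\le V(p)-V(x_*)$.

The second says that class 1 cannot be raised to class 2.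

**Theorem 3** ($\mathsf{ACA}_0$). Caristi's theorem for Baire class-2 $f$ on $\mathbb N^{\mathbb N}$ implies: for every set $Z$ there is a coded $\omega$-model $N\ni Z$ of $\mathsf{ATR}_0$. Consequently $\mathsf{ATR}_0$ does not prove Caristi's theorem for Baire class-2 functions.

In plain words, Caristi's condition says that $f$ may move a point, but each move must be paid for out of a budget $V\ge0$. Theorem 1 says more than that a fixed point exists: from any start $p$ there is a fixed point whose distance from $p$ has been paid for. The strength of the axioms is the issue, because the obvious way to find $x_*$ is a transfinite iteration of unbounded countable length.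

## 2. Codes, points, and what "$V(x)\le q$" means

**Spaces.** $\mathcal X$ is coded by a nonempty set $A\subseteq\mathbb N$ with a pseudometric $d$ on $A$. A point is a sequence $(a_m)$ from $A$ with $d(a_i,a_j)\le2^{-i}$ for $i<j$. Two points are equal when their distance is $0$.

**Baire class.** A Baire class-1 function is given by codes $\langle F_s\rangle$ for continuous $F_s\colon\mathcal X\to\mathcal X$ such that $f(x)=\lim_sF_s(x)$ exists for every $x$. For class $k$ one has continuous $F_{s_1,\dots,s_k}$ and $f(x)=\lim_{s_1}\cdots\lim_{s_k}F_{s_1,\dots,s_k}(x)$, all limits existing for all $x$. About codes of continuous functions we use three standard facts: the relation $d(F(x),a)<r$ is arithmetical in $x$ and the code, equal points have equal values, and $F$ is continuous at each point in the $\varepsilon$–$\delta$ sense.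

**Lower semi-continuous functions.** $V$ is coded by a sequence of triples $(a_n,r_n,q_n)$ with $a_n\in A$ and $r_n,q_n$ non-negative rationals, and
$$V(x)=\sup\{q_n:d(x,a_n)<r_n\},\qquad \sup\varnothing=0 .$$
Totality, meaning that this supremum exists as a real for every $x$, is part of the hypothesis. For rational $q$ the relation $V(x)\le q$ is arithmetical:
$$V(x)\le q\iff q\ge0\ \wedge\ \forall n\,\bigl(d(x,a_n)<r_n\to q_n\le q\bigr).$$
The conjunct $q\ge0$ is needed. On $\mathbb R$ with $A=\mathbb Q$, the triples $(a,|a|,1)$ for $a\in\mathbb Q\setminus\{0\}$ code the function with $V(0)=0$ and $V(x)=1$ for $x\ne0$. The point $0$ lies in no ball of this code, so for $x=0$ and $q=-1$ the universal clause holds vacuously, although $V(0)>-1$. The inequality $d(x,y)\le V(x)-V(y)$ is then arithmetical too: it says that for all rationals $q,u$, if $V(x)\le q$ and $u<d(x,y)$, then $V(y)\le q-u$.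

**The axioms.** $\mathsf{ATR}_0$ is $\mathsf{ACA}_0$ plus arithmetical transfinite recursion: for each arithmetical $\theta(a,j,S)$ (with parameters) and each well-order $L$ there is $H$ with $H_j=\{a:\theta(a,j,H^j)\}$ for all $j\in L$. Here $H_j=\{a:\langle a,j\rangle\in H\}$ and $H^j=\{\langle b,j'\rangle\in H:j'<_Lj\}$. A linear order is a well-order when it has no infinite descending sequence. In $\mathsf{ACA}_0$, arithmetically defined nonempty subsets of a well-order have least elements, so arithmetical transfinite induction is available. Also in $\mathsf{ACA}_0$, bounded sequences of reals have suprema and infima, and Cauchy sequences of points converge.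

Throughout, $P$ is a set coding the whole system together with $p$, and $[a,b]$ denotes an interval of a linear order $L$.

## 3. Iterating by hand

**Continuous $f$: $\omega$ steps suffice.** Put $x_0=p$ and $x_{n+1}=f(x_n)$. Adding up Caristi's inequality gives $d(x_n,x_m)\le V(x_n)-V(x_m)$ for $n<m$. The numbers $V(x_n)\ge0$ decrease, hence converge, so $(x_n)$ is Cauchy with a limit $y$. By continuity $f(y)=\lim f(x_n)=\lim x_{n+1}=y$.

**Example A: class 1, where $\omega$ steps do not suffice.** Let $\mathcal X\subseteq\mathbb R$ consist of the points $1-2^{-n}$ and $1+2^{-n}$ ($n\ge0$) and the point $1$. Put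
$$f(1-2^{-n})=1-2^{-n-1},\quad f(1)=2,\quad f(2)=2,\quad f(1+2^{-n})=1+2^{-(n-1)}\ (n\ge1),$$
and $V(x)=2-x$. Since $f(x)\ge x$, we have $d(x,f(x))=f(x)-x=V(x)-V(f(x))$. This $f$ is Baire class-1: let $F_s(x)=f(x)$ if $|x-1|>2^{-s}$ and $F_s(x)=2$ otherwise. The set $\{x:|x-1|\le2^{-s}\}$ is clopen in $\mathcal X$ and only finitely many (isolated) points lie outside it, so $F_s$ is continuous; and $F_s(x)\to f(x)$ for each $x$, including $x=1$. Starting at $p=0$, the first $\omega$ iterates are $1-2^{-n}$. They converge to $1$, which is not fixed. One must take the limit and then step once more, to $2$.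

**Every countable length occurs.** (An informal remark, outside the formal system.) Let $\mathcal X\subseteq[0,1]$ be closed and well-ordered by $<$, of order type $\alpha+1$ with $\alpha$ countable. Let $f$ send each point to the next one, fix the maximum, and put $V(x)=1-x$. Iteration from the minimum runs through all of $\mathcal X$. This $f$ is Baire class-1: enumerate $\mathcal X=\{y_0,y_1,\dots\}$, and let $F_s$ take the constant value $f(y_k)$ on a clopen neighborhood $U_k$ of $y_k$ for $k<s$, the $U_k$ disjoint, with a constant value elsewhere.

**Where iteration along well-orders stops helping.** In $\mathsf{ATR}_0$ one can iterate $f$ along any given well-order $L$, taking limits at limit stages; Lemma 6 below does this. Suppose no iterate is ever fixed. Then $V(x_i)$ is strictly decreasing along $L$. Outside second-order arithmetic one would take $L$ of length $\omega_1$ and note that $\mathbb R$ contains no strictly decreasing $\omega_1$-sequence. Inside, every $L$ is countable, and every countable linear order embeds into $\mathbb Q$. So no single $L$ yields a contradiction.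

## 4. Linear orders that pass for well-orders

The way out is to iterate along an order that is not a well-order but on which the iteration still exists.

**Lemma 5** ($\mathsf{ACA}_0$; standard). Let $\varphi(L,P)$ be $\Sigma^1_1$. If every well-order $L$ satisfies $\varphi(L,P)$, then some linear order $L$ that is not a well-order satisfies $\varphi(L,P)$.

The proof is a diagonal argument showing that "$L$ is a well-order" is not $\Sigma^1_1$. Write $W_{e,s}^S$ for the finite set of numbers enumerated by the $e$-th machine with oracle $S$ within $s$ steps, consulting $S$ only below $s$; it increases with $s$, and $W_{e,0}^S=\varnothing$. Write $\tau{\restriction}m$ for the initial segment of length $m$.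

*Proof.* **Step 1: turn $\Pi^1_1$ statements into well-orders.** Put
$$T_{e,n}=\{\tau\in\mathbb N^{<\mathbb N}:\langle n,\tau{\restriction}m\rangle\notin W^P_{e,|\tau|}\text{ for all }m\le|\tau|\}.$$
These are uniformly $P$-computable trees containing the empty string, and $g$ is a path through $T_{e,n}$ iff $\langle n,g{\restriction}m\rangle\notin W_e^P$ for all $m$. Let $\psi(n,P)$ be $\Pi^1_1$. By the Kleene normal form theorem (Simpson, *Subsystems of Second Order Arithmetic*, §V.1) there is a bounded formula $\theta$ with $\psi(n,P)\leftrightarrow\forall g\,\exists m\,\theta(n,g{\restriction}m,P{\restriction}m)$. Let $e$ be an index with $W_e^P=\{\langle n,\sigma\rangle:\theta(n,\sigma,P{\restriction}|\sigma|)\}$. Then $\psi(n,P)$ holds iff $T_{e,n}$ has no path, which holds iff the Kleene–Brouwer ordering $\mathrm{KB}(T_{e,n})$ is a well-order (same section of Simpson).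

**Step 2: diagonalize.** Suppose the lemma fails. Then $\mathrm{WO}(L)\leftrightarrow\varphi'(L,P)$, where $\varphi'$ is $\mathrm{LO}(L)\wedge\varphi(L,P)$, a $\Sigma^1_1$ formula. Let $\psi(n,P)$ be the $\Pi^1_1$ formula $\neg\varphi'(\mathrm{KB}(T_{n,n}),P)$ and let $e$ be its index from Step 1. Then
$$\mathrm{WO}(\mathrm{KB}(T_{e,e}))\leftrightarrow\psi(e,P)\leftrightarrow\neg\varphi'(\mathrm{KB}(T_{e,e}),P)\leftrightarrow\neg\mathrm{WO}(\mathrm{KB}(T_{e,e})),$$
a contradiction. $\square$

**Example B.** Let $\varphi(L)$ say that $L$ is empty or has a least element, and that every non-maximal element has an immediate successor. All well-orders satisfy $\varphi$. So does $\omega+\omega^*$, a copy of $\mathbb N$ followed by a reversed copy $\cdots<2^*<1^*<0^*$, and it is not a well-order. The set $K=\omega$ is an initial segment without maximum, and its complement has no minimum. Such a $K$ is a *cut*, and there is no node of the order at the cut.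

## 5. A pseudo-iteration that converges to a non-fixed point

Here is a tempting plan. Use Lemma 5 to get an ill-founded $L$ carrying an iteration $\langle x_i\rangle$ of $f$, let $K$ be the set of nodes below a descending sequence, and let $x_*$ be the limit of $x_i$ along $K$. Perhaps $x_*$ is automatically fixed. It is not.

**Example C.** Take the system of Example A with $p=0$ and $L=\omega+\omega^*$. Put $x_n=1-2^{-n}$ for $n\in\omega$ and $x_{n^*}=1+2^{-n}$. Then:

- $x_0=p$, and each successor node carries the $f$-image of its predecessor: $f(1-2^{-n})=1-2^{-(n+1)}$, and $n^*$ is the successor of $(n+1)^*$ with $f(1+2^{-(n+1)})=1+2^{-n}$;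
- there are no limit nodes, since every node other than $0$ has an immediate predecessor;
- $d(x_j,x_i)=x_i-x_j=V(x_j)-V(x_i)$ for $j<i$.

Every rule of an iteration is obeyed, and from both sides of the cut the points converge to $1$. But $f(1)=2$.

If the cut were a node, the next node would have to carry $f(x_*)$. Since it is not a node, no rule speaks about it. For continuous $f$ one would be saved: if $x_*$ is moved by more than $\delta$, so are all nearby points, and the budget $V$ cannot pay for infinitely many moves of size $\delta$. For class-1 $f$ this fails. In Example C the point $1$ is moved by $1$, while points near it move by tiny amounts.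

Now use that $f$ is class 1. In Example C, for $n\ge1$,
$$d(F_s(x_n),x_n)=2^{-n-1}\le\tfrac14\ \text{ if }s>n,\qquad d(F_s(x_n),x_n)=1+2^{-n}\ \text{ if }s\le n .$$
Each $x_n$ ($n\ge1$) is seen to move by less than $\frac12$ by some $F_s$, but no single $s$ works for all large $n$. If one $s$ worked along a cofinal part of $K$, then continuity of that one $F_s$ would carry the inequality to $x_*$. So we want finitely many $s$ to suffice on an interval around the cut. On a genuine well-order this is a compactness statement proved by looking at the first place where it fails. That such a first place exists is an arithmetical condition on $L$ and $X$. We write it into the definition of an iteration, so that Lemma 5 preserves it.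

**Definition (good intervals).** Let $X=\langle x_i\rangle_{i\in L}$ be points, $e\in\mathbb N$ and $\delta>0$ rational. An interval $[r,t]$ of $L$ is *$(e,\delta)$-good* if there are $s\ge e$ and a rational $\eta>0$ with $d(F_s(x_i),x_i)\le\delta-\eta$ for all $i\in[r,t]$. For $a\le b$ in $L$, $E_{a,b,e,\delta}$ is the set of $g\in[a,b]$ such that $[a,g]$ is covered by finitely many $(e,\delta)$-good intervals with endpoints in $[a,b]$.

In Example C take $\delta=\frac12$, any $e$, $a=1$ and $b=2^*$. An interval $[r,t]$ with $1\le r\le t$ in $\omega$ is good, by any $s\ge e$ with $s>t$. An interval $[r,t]$ with $r\in\omega$ and $t\in\omega^*$ is never good, since it contains nodes $n\ge s$ for every $s$. If finitely many good intervals covered some $[1,m^*]$, those with left endpoint in $\omega$ would have right endpoint in $\omega$, and all large $n\in\omega$ would be left uncovered. So $E=\{1,2,3,\dots\}$, and $[a,b]\setminus E=\{m^*:m\ge2\}$ is nonempty without a least element. The requirement that this set have a least element rules out Example C.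

## 6. The iteration predicate, true along every well-order

For a linear order $L$ and $X=\langle x_i\rangle_{i\in L}$, let $\mathrm{It}(L,X)$ be the conjunction of:

- (a) every $x_i$ is a point, and $x_i=p$ if $i$ is $L$-least;
- (b) if $i$ is the immediate successor of $j$, then $x_i=f(x_j)$;
- (c) if $i$ is a *limit* (neither least nor with an immediate predecessor), then $\forall\varepsilon>0\,\exists j<i\,\forall k\in[j,i)\ d(x_k,x_i)\le\varepsilon$;
- (d) $d(x_j,x_i)\le V(x_j)-V(x_i)$ whenever $j<i$;
- (e) each of the following sets, if nonempty, has an $L$-least element: $L$; $\{j:j>i\}$ for $i\in L$; $[a,b]\setminus E_{a,b,e,\delta}$ for $a\le b$ in $L$, $e\in\mathbb N$ and rational $\delta>0$.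

All this is arithmetical in $L,X,P$. For (b), $x_i=f(x_j)$ says $\forall\varepsilon>0\,\exists S\,\forall s\ge S\ d(F_s(x_j),x_i)\le\varepsilon$; for (d), use Section 2; in (e), finite covers are coded by numbers. So $\varphi(L):\equiv\mathrm{LO}(L)\wedge\exists X\,\mathrm{It}(L,X)$ is $\Sigma^1_1$ with parameter $P$.

**Lemma 6** ($\mathsf{ATR}_0$). Every well-order $L$ satisfies $\varphi$.

*Proof.* If $L=\varnothing$ all clauses are vacuous. Let $L\ne\varnothing$.

**Step 1: canonical names.** *The recursion must produce sets, so we choose one sequence naming each point.* For a point $y$ let $\mathrm{Name}(y)(m)$ be the least $a\in A$ with $d(a,y)<2^{-m-1}$. For $i<j$ the $i$-th and $j$-th entries are at distance less than $2^{-i-1}+2^{-j-1}<2^{-i}$, so this is a point, and it equals $y$. To define $\mathrm{Name}(y)$ arithmetically it suffices to define the relation $d(a,y)<r$. For $y=f(x)$,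
$$d(a,f(x))<r\iff\exists r'<r\,\exists S\,\forall s\ge S\ d(a,F_s(x))<r'.$$
If $\langle x_j\rangle_{j<i}$ converges along a limit $i$ to $y$, then
$$d(a,y)<r\iff\exists r'<r\,\exists j<i\,\forall k\in[j,i)\ d(a,x_k)<r'.$$
Whether $\langle x_j\rangle_{j<i}$ converges along $i$ is the arithmetical Cauchy condition: $\forall\varepsilon>0\,\exists j<i\,\forall k,k'\in[j,i)\ d(x_k,x_{k'})\le\varepsilon$.

**Step 2: the recursion.** By arithmetical transfinite recursion along $L$ put $x_i=p$ for $i$ least, $x_i=\mathrm{Name}(f(x_j))$ for $i$ the successor of $j$, and $x_i=\mathrm{Name}(\lim_{j\to i}x_j)$ for $i$ limit, with value $p$ if that limit does not exist. Clauses (a) and (b) hold by construction. Clause (e) holds because the listed sets exist by arithmetical comprehension and $L$ is a well-order.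

**Step 3: clauses (c) and (d), by arithmetical transfinite induction on $i$.** At the least $i$ there is nothing to prove.

*$i$ is the successor of $j'$.* For $j\le j'$, the induction hypothesis (trivial if $j=j'$) and Caristi's inequality at $x_{j'}$ give
$$d(x_j,x_i)\le d(x_j,x_{j'})+d(x_{j'},f(x_{j'}))\le V(x_j)-V(x_{j'})+V(x_{j'})-V(x_i)=V(x_j)-V(x_i).$$

*$i$ is a limit.* By the induction hypothesis $V(x_j)$ is non-increasing for $j<i$. Let $v=\inf_{j<i}V(x_j)\ge0$ and choose $j_m<i$ with $V(x_{j_m})\le v+2^{-m}$. Since $d(x_{j_m},x_{j_l})\le|V(x_{j_m})-V(x_{j_l})|\le2^{-\min(m,l)}$, the $x_{j_m}$ converge to a point $y$. For every $k<i$ we have $d(x_k,x_{j_m})\le|V(x_k)-V(x_{j_m})|$, and $m\to\infty$ gives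
$$d(x_k,y)\le V(x_k)-v .$$
For $k\in[j_m,i)$ the right side is at most $2^{-m}$. So the iterates converge to $y$ along $i$, hence $x_i=y$ and (c) holds at $i$.

For (d) we need $V(x_i)\le v$, and here lower semi-continuity enters. If $V(x_i)>v\ge0$, some triple has $q_n>v$ and $d(x_i,a_n)<r_n$. By (c) there is $j<i$ with $d(x_k,a_n)<r_n$ for all $k\in[j,i)$, so $V(x_k)\ge q_n$ for these $k$. As $V(x_k)$ is non-increasing, $v\ge q_n>v$, a contradiction. Hence for $k<i$, $d(x_k,x_i)\le V(x_k)-v\le V(x_k)-V(x_i)$. $\square$

## 7. The limit at a cut is fixed: proof of Theorem 1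

By Lemmas 5 and 6 fix a linear order $L$ that is not a well-order and $X$ with $\mathrm{It}(L,X)$. From here on only $\mathsf{ACA}_0$ is used. Write $v_i=V(x_i)$. By (d),
$$d(x_i,x_j)\le|v_i-v_j|\quad(i,j\in L),\qquad v\text{ is non-increasing on }L. \tag{1}$$

**Step 1: the cut.** *We locate a gap in $L$ with no node at it.* Let $i_0>i_1>\cdots$ be a descending sequence in $L$ and let $K=\{i\in L:\forall n\ i<i_n\}$, an initial segment. By (e), $L$ has a least element $0$, and every non-maximal $i$ has an immediate successor $i+1$.

- $0\in K$, because $0\le i_{n+1}<i_n$ for every $n$.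
- $L\setminus K$ contains $i_0$ and has no least element: if $i\notin K$, then $i\ge i_n>i_{n+1}$ for some $n$, and $i_{n+1}\notin K$.
- $K$ has no maximum: if $k=\max K$, then $k$ is not maximal in $L$, and $k+1$ would be the least element of $L\setminus K$.

**Step 2: the candidate.** Let $\alpha=\inf_{i\in K}v_i$ and choose $j_m\in K$ with $v_{j_m}\le\alpha+2^{-m}$. By (1) the $x_{j_m}$ form a Cauchy sequence; let $x_*$ be its limit. Letting $m\to\infty$ in $d(x_i,x_{j_m})\le|v_i-v_{j_m}|$,
$$d(x_i,x_*)\le|v_i-\alpha|\qquad(i\in L). \tag{2}$$

We claim $f(x_*)=x_*$. Suppose not, and fix a rational $\delta>0$ with $d(x_*,f(x_*))>\delta$.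

**Step 3: only finitely many nodes move far.** *Since $f$ is class 1, the badness of $x_*$ is witnessed by a closed set, and the budget bounds the number of visits to it.* As $F_s(x_*)\to f(x_*)$, there is $e$ with $d(F_s(x_*),x_*)\ge\delta$ for all $s\ge e$. So $x_*\in C$, where
$$C=\{x:\forall s\ge e\ \ d(F_s(x),x)\ge\delta\}.$$
If $x\in C$, then letting $s\to\infty$ gives $d(x,f(x))\ge\delta$. Let $G$ be the set of non-maximal $i\in L$ with $x_i\in C$. For $i\in G$, by (b) and (1), $v_i-v_{i+1}\ge d(x_i,x_{i+1})=d(x_i,f(x_i))\ge\delta$. If $g_1<\dots<g_n$ are in $G$, then $g_m+1\le g_{m+1}$, so adding these drops gives $n\delta\le v_{g_1}-v_{g_n+1}\le v_0$. Hence $G$ is finite.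

**Step 4: an interval around the cut that avoids $C$.** Since $K$ has no maximum, choose $a\in K$ above all elements of $G\cap K$. Since $L\setminus K$ has no minimum, choose $b\in L\setminus K$ below all elements of $G\setminus K$ and below $i_0$; then $b$ is not maximal in $L$. Every $i\in[a,b]$ is non-maximal and not in $G$, so
$$x_i\notin C\qquad\text{for all }i\in[a,b]. \tag{3}$$

**Step 5: finitely many good intervals cover $[a,b]$.** Let "good" mean $(e,\delta)$-good and $E=E_{a,b,e,\delta}$. We show $E=[a,b]$. Otherwise, by (e), there is a least $g$ in $[a,b]\setminus E$. By (3), for each $i\in[a,b]$ there is $s\ge e$ with $d(F_s(x_i),x_i)<\delta$, so $[i,i]$ is good. In particular $a\in E$ and $g>a$.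

- *$g$ has an immediate predecessor $h$.* Then $h\ge a$ and $h\in E$. A finite good cover of $[a,h]$ together with $[g,g]$ covers $[a,g]$, so $g\in E$, a contradiction.
- *$g$ is a limit.* Choose $s\ge e$ and rational $\eta,\varepsilon>0$ with $d(F_s(x_g),x_g)+2\varepsilon\le\delta-\eta$. By continuity of $F_s$ at $x_g$ and clause (c) there is $j$ with $a\le j<g$ such that $d(x_k,x_g)\le\varepsilon$ and $d(F_s(x_k),F_s(x_g))\le\varepsilon$ for all $k\in[j,g)$. Then $d(F_s(x_k),x_k)\le\delta-\eta$ for all $k\in[j,g]$, so $[j,g]$ is good. As $j\in E$, a finite good cover of $[a,j]$ together with $[j,g]$ covers $[a,g]$, so $g\in E$, a contradiction.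

Thus $b\in E$, and there are good intervals $[r_l,t_l]$ ($l<n$) covering $[a,b]$.

**Step 6: one of them straddles the cut.** Suppose $t_l\in K$ whenever $r_l\in K$. Since $K$ has no maximum, pick $i\in K$ with $i\ge a$ and $i>t_l$ for every $l$ with $r_l\in K$. Then $i\in[a,b]$, so $i\in[r_l,t_l]$ for some $l$. From $r_l\le i$ we get $r_l\in K$, hence $i>t_l$, contradicting $i\le t_l$. So for some $l$ we have $r_l\in K$ and $t_l\notin K$. Let $s\ge e$ and $\eta>0$ witness that $[r_l,t_l]$ is good.

**Step 7: continuity of one $F_s$ finishes.** Put $i'_m=\max(r_l,j_m)$. Then $i'_m\in K$, and $r_l\le i'_m<t_l$ because $t_l\notin K$. Since $\alpha\le v_{i'_m}\le v_{j_m}\to\alpha$, (2) gives $x_{i'_m}\to x_*$. For all $m$ we have $d(F_s(x_{i'_m}),x_{i'_m})\le\delta-\eta$, so continuity of $F_s$ yields $d(F_s(x_*),x_*)\le\delta-\eta<\delta$ with $s\ge e$. This contradicts $x_*\in C$. Hence $f(x_*)=x_*$.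

**Step 8: the distance bound.** First, $V(x_*)\le\alpha$. If $V(x_*)>\alpha\ge0$, some triple has $q_n>\alpha$ and $d(x_*,a_n)<r_n$; then $d(x_{j_m},a_n)<r_n$ and so $v_{j_m}\ge q_n>\alpha$ for all large $m$, contradicting $v_{j_m}\to\alpha$. By (2) with $i=0$, and $x_0=p$, $d(p,x_*)\le V(p)-\alpha\le V(p)-V(x_*)$. $\blacksquare$

*Proof of Corollary 4.* One direction is Theorem 1 (a point $p$ exists because $A\ne\varnothing$). The other is the quoted result. $\square$

**Remark (the two sides of the cut).** One may add to (e) the sets $\{j:V(x_j)\le q\}$ for rational $q$; Lemma 6 survives, for the same reason as before. Then $\beta=\sup_{i\notin K}v_i$ equals $\alpha$. Indeed $\beta\le\alpha$ by monotonicity, and if $\beta<q<\alpha$ then $\{i:v_i\le q\}=L\setminus K$ would be nonempty without a least element. By (2) the iterates then converge to $x_*$ from above the cut as well. The proof above does not use this, and it would not replace the covering clause. Indeed, take Example C with $V(x)=2-x+\sqrt2$. The values cross the cut at $1+\sqrt2$, which is irrational. For rational $q>1+\sqrt2$ the set $\{j:V(x_j)\le q\}$ meets $\omega$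 and has a least element; for $q<1+\sqrt2$ it is a finite subset of $\omega^*$. So the added clause holds, and still $f(1)\ne1$.

## 8. Only the displacement sets matter: proof of Theorem 2

The class-1 hypothesis was used in two places: to define the recursion arithmetically, and to produce the closed set $C$ with open complement covered by good intervals. Theorem 2 keeps exactly this. Recall that $x\in O_n$ means $d(x,c)<\rho$ for some ball $(c,\rho)$ in the code of $O_n$.

**Step 1: the recursion is still arithmetical.** By induction on the standard number $k$, the relation $d(a,f(x))<r$ is arithmetical: write $f=\lim_sf_s$ with $f_s$ of class $k-1$, uniformly in $s$; then $d(a,f(x))<r$ iff $\exists r'<r\,\exists S\,\forall s\ge S\ d(a,f_s(x))<r'$. So $\mathrm{Name}(f(x))$ and clause (b) are arithmetical.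

**Step 2: new good intervals.** Call $[r,t]$ *$n$-good* if for some ball $(c,\rho)$ in the code of $O_n$ and some rational $\eta>0$, $d(x_i,c)\le\rho-\eta$ for all $i\in[r,t]$. Let $E_{a,b,n}$ be the set of $g\in[a,b]$ such that $[a,g]$ is covered by finitely many $n$-good intervals with endpoints in $[a,b]$. In (e), replace the sets $[a,b]\setminus E_{a,b,e,\delta}$ by $[a,b]\setminus E_{a,b,n}$. The new predicate is arithmetical, and the proof of Lemma 6 applies: (a)–(d) are proved as before, and (e) holds on a well-order. Lemma 5 gives an ill-founded $L$ and $X$; form $K$, $\alpha$, $j_m$, $x_*$ as in Steps 1 and 2 of Section 7.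

**Step 3: the contradiction.** Suppose $f(x_*)\ne x_*$. By (ii) choose $n$ with $x_*\notin O_n$. Put $C=\mathcal X\setminus O_n$ and $\delta=\delta_n$. By (i), $x\in C$ implies $d(x,f(x))\ge\delta$, so the counting in Step 3 of Section 7 shows that $G=\{i\text{ non-maximal}:x_i\in C\}$ is finite. Choose $a,b$ as in Step 4, so that $x_i\in O_n$ for all $i\in[a,b]$.

Suppose $g$ is least in $[a,b]\setminus E_{a,b,n}$. For each $i\in[a,b]$ some ball of the code has $d(x_i,c)<\rho$, so $[i,i]$ is $n$-good; hence $a\in E_{a,b,n}$ and $g>a$. If $g$ has a predecessor $h$, add $[g,g]$ to a cover of $[a,h]$. If $g$ is a limit, choose $(c,\rho)$ and $\eta>0$ with $d(x_g,c)<\rho-\eta$; by (c) there is $j$ with $a\le j<g$ and $d(x_k,c)\le\rho-\eta$ for all $k\in[j,g]$, so $[j,g]$ is $n$-good and can be added to a cover of $[a,j]$. Either way $g\in E_{a,b,n}$, a contradiction. So finitely many $n$-good intervals cover $[a,b]$, and Step 6, which uses only the cut, gives one, $[r,t]$ with ball $(c,\rho)$ and $\eta>0$, such that $r\in K$ and $t\notin K$. For $i'_m=\max(r,j_m)$ we have $x_{i'_m}\to x_*$ and $d(x_{i'_m},c)\le\rho-\eta$. Hence $d(x_*,c)\le\rho-\eta<\rho$,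 so $x_*\in O_n$, a contradiction.

**Step 4: the distance bound** is Step 8 of Section 7, unchanged. $\blacksquare$

**Remark (class 1 as a case of Theorem 2).** For class-1 $f$ consider $O_{e,\delta}=\{x:\exists s\ge e\ d(F_s(x),x)<\delta\}$ for $e\in\mathbb N$ and rational $\delta>0$, with $\delta_{e,\delta}=\delta$. A code, uniform in $(e,\delta)$ by $\mathsf{ACA}_0$, lists the balls $(c,\rho)$ for which some $s\ge e$ and rational $\eta>0$ satisfy $d(F_s(a),a)\le\delta-\eta$ for all $a\in A$ with $d(a,c)<\rho$. By continuity this inequality extends to all points of the ball, and each point of $O_{e,\delta}$ lies in such a ball. Condition (i) holds on letting $s\to\infty$, and (ii) is the choice of $\delta$ and $e$ at the start of the proof of Theorem 1.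

## 9. A finite form of transfinite recursion

We turn to Theorem 3. From a Caristi system of class 2 we shall extract an $\omega$-model of $\mathsf{ATR}_0$, and for this we want one axiom to check. Let $\mathsf{Rec}_1$ say: for every well-order $L$, every $Y$ and every $e$ there is $G$, consisting of pairs $\langle a,j\rangle$ with $j\in L$, such that
$$G_j=\{a:\langle a,j\rangle\in W_e^{Y\oplus G^j}\}\qquad\text{for all }j\in L,$$
where $G_j=\{a:\langle a,j\rangle\in G\}$ and $G^j=\{\langle b,j'\rangle\in G:j'<_Lj\}$.

**Lemma 7.** $\mathsf{ACA}_0+\mathsf{Rec}_1$ is equivalent to $\mathsf{ATR}_0$.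

*Proof.* Membership in $W_e^{Y\oplus S}$ is arithmetical, so $\mathsf{ATR}_0$ proves $\mathsf{Rec}_1$. Conversely, let $\theta(a,j,S)$ be arithmetical with parameters and $L$ a well-order.

**Step 1: normal form.** Write $\theta$ as $A_k$, where $A_1=\exists b_1R$ and $A_r=\exists b_r\neg A_{r-1}$ for $1<r\le k$, with $R(a,j,\bar b,S)$ decidable in $S$ and the parameters. This is the prenex form, with like quantifiers contracted and each $\forall$ written $\neg\exists\neg$.

**Step 2: one quantifier per level.** Apply $\mathsf{Rec}_1$ to $L\times\{1,\dots,k\}$, ordered lexicographically. This is a well-order: in a descending sequence the $L$-coordinates are non-increasing, so they are eventually constant ($L$ being a well-order), after which the second coordinates descend in a finite set. Let $Y$ join the parameters with $L$. For a history $S$ put $S^{[j]}=\{\langle a',j'\rangle:j'<_Lj,\ \langle a',(j',k)\rangle\in S\}$. At $(j,1)$ enumerate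
$$\{(a,b_k,\dots,b_2):\exists b_1\,R(a,j,\bar b,S^{[j]})\},$$
and at $(j,r)$ with $r>1$ enumerate
$$\{(a,b_k,\dots,b_{r+1}):\exists b_r\ \langle(a,b_k,\dots,b_r),(j,r-1)\rangle\notin S\},$$
where the tuple $(a)$ is identified with $a$. One index $e$ does all this with oracle $Y\oplus S$.

**Step 3: unwinding.** Let $G$ be the resulting set and $H=\{\langle a,j\rangle:\langle a,(j,k)\rangle\in G\}$. At stage $(j,r)$ the history $S=G^{(j,r)}$ contains level $(j,r-1)$ in full if $r>1$, and $S^{[j]}=H^j$. So by induction on $r\le k$, level $(j,r)$ consists of the $(a,b_k,\dots,b_{r+1})$ satisfying $A_r$ at $H^j$. For $r=k$: $H_j=\{a:\theta(a,j,H^j)\}$. $\square$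

## 10. A Caristi system of class 2 whose points are partial hierarchies

**The plan of the construction.** A point of $\mathbb N^{\mathbb N}$ will be an array of columns, some filled with sets and the others blank. The function $f$ fills every column whose prerequisites are present, and $V$ is the total weight of the blank columns. A fixed point is an array where nothing more can be filled, and its filled columns will form the model. Two difficulties shape the details.

First, correctness of an array must be a closed condition, or $V$ will not be lower semi-continuous. "Column $n$ is the set $W_e^S$" is not closed, because membership needs a witness. So columns store *least witnesses*: let $\mathrm{wit}(a;e,S)=0$ if $a\notin W_e^S$, and otherwise $1+$ the least $s$ with $a\in W^S_{e,s}$. The condition $v=\mathrm{wit}(a;e,S)$ is $\Pi^0_1$: if $v=0$ it says $\forall s\ a\notin W^S_{e,s}$, and if $v=s+1$ it is decidable.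

Second, a recursion along $L$ may be stuck because the set of unfilled stages has no least element, while the model still believes that $L$ is a well-order (the set of unfilled stages need not belong to the model). So there are extra columns that, in this event, record a descending sequence of $L$.

**Columns.** Fix $Z$. Let $\mathcal X=\mathbb N^{\mathbb N}$ with $d(x,y)=2^{-\min\{c:x(c)\ne y(c)\}}$ for $x\ne y$, and fix a computable pairing bijection with $\langle n,k\rangle\ge n$. Column $n$ of $x$ is *filled* if $x(\langle n,0\rangle)=1$. Let $M_n(k)=x(\langle n,k+1\rangle)$ and $M_n^+=\{k:M_n(k)>0\}$. A set $M_m^+$ may be read as a reflexive order $\le_m$ with field $\{i:\langle i,i\rangle\in M_m^+\}$; that it is a linear order is $\Pi^0_1$ in $x$. Assign to the columns, computably and bijectively, the roles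
$$Z\ (\text{column }0),\qquad J(m,l,e),\qquad R(m,l,e,i),\qquad D(m,l,e).$$
Column $J$ is for jumps, $R$ for stage $i$ of a recursion, $D$ for descending sequences. For $R(m,l,e,i)$ put
$$H^i=\{\langle b,j\rangle:j<_mi,\ b\in M^+_{R(m,l,e,j)}\},$$
where $j<_mi$ means $\langle j,i\rangle\in M_m^+$ and $j\ne i$. This set is decidable in $x$.

**Definition (correct).** $x$ is *correct*, $x\in\mathcal C$, if each $x(\langle n,0\rangle)\in\{0,1\}$, unfilled columns have $M_n\equiv0$, column $0$ is filled with $M_0=\chi_Z$, and every filled column $n\ne0$ satisfies the clause for its role: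

- $J(m,l,e)$: $m,l$ are filled, and $M_n(a)=\mathrm{wit}(a;e,\mathrm{graph}(M_m)\oplus\mathrm{graph}(M_l))$ for all $a$;
- $R(m,l,e,i)$: $m,l$ are filled, $M_m^+$ is a linear order with $i$ in its field, all $R(m,l,e,j)$ with $j<_mi$ are filled, and $M_n(a)=\mathrm{wit}(\langle a,i\rangle;e,M_l^+\oplus H^i)$ for all $a$;
- $D(m,l,e)$: $m,l$ are filled, $M_m^+$ is a linear order, and $M_n(k+1)<_mM_n(k)$ for all $k$.

Every condition is $\Pi^0_1$ in $x\oplus Z$. So there is a $Z$-computable set $B$ of finite strings, closed under extension, such that $x\notin\mathcal C$ iff some initial segment of $x$ is in $B$. Let $x^0\in\mathcal C$ have only column $0$ filled.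

**Definition (eligible).** For $x\in\mathcal C$ an unfilled column $n$ is *eligible* if:

- $J(m,l,e)$: $m,l$ are filled;
- $R(m,l,e,i)$: $m,l$ are filled, $M_m^+$ is a linear order with $i$ in its field, and all $R(m,l,e,j)$ with $j<_mi$ are filled;
- $D(m,l,e)$: $m,l$ are filled, $M_m^+$ is a linear order, and $U=U_{m,l,e}=\{i\in\mathrm{field}(\le_m):R(m,l,e,i)\text{ unfilled}\}$ is nonempty without $\le_m$-least element.

For instance, at $x^0$ all columns $J(0,0,e)$ are eligible. If $Z$ codes a nonempty linear order, then $U_{0,0,e}$ is its whole field; so if there is a least element $i$, the columns $R(0,0,e,i)$ are eligible and no $D(0,0,e)$ is, and if there is none, the columns $D(0,0,e)$ are eligible.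

**The function.** Let $f(x)=x^0$ for $x\notin\mathcal C$. For $x\in\mathcal C$, $f(x)$ is $x$ with all eligible columns filled simultaneously: for $J$ and $R$ with the values prescribed in the definition of correctness (computed from $x$), for $D$ with $M_n(k)=u_k$, where $u_0$ is the numerically least element of $U$ and $u_{k+1}$ the numerically least $u\in U$ with $u<_mu_k$. These exist because $U$ is nonempty without least element.

**Step 1: $x\in\mathcal C\Rightarrow f(x)\in\mathcal C$.** Filled columns are never changed. The clause of a column filled in $x$ refers only to columns filled in $x$, so it remains true. A newly filled column was eligible, so its clause refers to columns filled in $x$, and its values were chosen to satisfy it.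

**Step 2: $f$ is Baire class 2.** The conditions "filled" and $i\in U$ are decidable in $x$, being a linear order is $\Pi^0_1$, and "$U$ is nonempty without least element" is $\Pi^0_2$. So eligibility of an unfilled $n$ has the form $\forall b\,\exists c\,Q(n,x,b,c)$ with $Q$ decidable from finitely many values of $x$. Let $F_{s,t}(x)=x^0$ if the length-$t$ initial segment of $x$ is in $B$. Otherwise $F_{s,t}(x)$ is $x$ with each unfilled column $n$ satisfying $\forall b<s\,\exists c<t\,Q(n,x,b,c)$ filled, the values computed with searches bounded by $t$: for $J$ and $R$ the least $s'<t$ with $a\in W_{e,s'}$ relative to the oracle given by the formula above, for $D$ the elements $u_0,\dots,u_k$ among numbers below $t$; the default value is $0$ if a search fails. Each coordinate of $F_{s,t}(x)$ is computed from finitely many coordinates of $x$ (and from $Z$), uniformly, so the $F_{s,t}$ are continuous and their codes form a sequence.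

For $x\notin\mathcal C$ we have $F_{s,t}(x)=x^0$ for all large $t$. Let $x\in\mathcal C$ and fix $s$. As $t\to\infty$ the tests $\forall b<s\,\exists c<t\,Q$ are monotone and stabilize to $\forall b<s\,\exists c\,Q$. Each value stabilizes too: a least-number search that succeeds keeps its answer, and one that never succeeds keeps the default. So $\lim_tF_{s,t}(x)$ exists. As $s\to\infty$ the tests $\forall b<s\,\exists c\,Q$ are decreasing in $s$ and stabilize, for each $n$, to eligibility. If $n$ is eligible, the limit values are the prescribed ones; if not, column $n$ is eventually left as in $x$. Hence $\lim_s\lim_tF_{s,t}(x)=f(x)$.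

**Step 3: the potential.** Let $V(x)=\sum\{2^{-n}:n\text{ unfilled}\}$ for $x\in\mathcal C$; this is at most $1$, because column $0$ is filled. Let $V(x)=2$ for $x\notin\mathcal C$. A code consists of the triples $(\sigma^\frown0^\infty,\,2^{1-|\sigma|},\,q_\sigma)$ for finite strings $\sigma$, where $q_\sigma=2$ if $\sigma\in B$ and otherwise
$$q_\sigma=\sum\{2^{-n}:\langle n,0\rangle<|\sigma|,\ \sigma(\langle n,0\rangle)=0\}\le2 .$$
The ball of this triple is the set of $x$ extending $\sigma$: $2^{-c}<2^{1-|\sigma|}$ means $c\ge|\sigma|$. If $x\in\mathcal C$, no initial segment is in $B$ and the supremum of the $q_\sigma$ is $\sum\{2^{-n}:x(\langle n,0\rangle)=0\}=V(x)$. If $x\notin\mathcal C$, the supremum is $2$. So $V$ is total and correctly coded.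

**Step 4: Caristi's inequality.** If $x\notin\mathcal C$, then $d(x,f(x))=d(x,x^0)\le1=2-V(x^0)=V(x)-V(f(x))$, since $V(x^0)=\sum_{n\ge1}2^{-n}=1$. If $x\in\mathcal C$ and $f(x)\ne x$, the first difference is at a coordinate $c=\langle n,k\rangle\ge n$ in a newly filled column $n$. So $d(x,f(x))=2^{-c}\le2^{-n}\le V(x)-V(f(x))$, using $f(x)\in\mathcal C$. If $f(x)=x$ there is nothing to check.

## 11. A fixed point codes a model of $\mathsf{ATR}_0$: proof of Theorem 3

Work in $\mathsf{ACA}_0$ and assume Caristi's theorem for class-2 functions on $\mathbb N^{\mathbb N}$. Let $x$ be a fixed point of the system of Section 10. If $x\notin\mathcal C$, then $x=f(x)=x^0\in\mathcal C$, which is absurd. So $x\in\mathcal C$, and *no unfilled column is eligible*, since an eligible column $n$ has $x(\langle n,0\rangle)=0\ne1=f(x)(\langle n,0\rangle)$. Let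
$$N=\{M_n^+:n\text{ filled}\},$$
a coded $\omega$-model. Since $M_0^+=Z$, we have $Z\in N$.

**Step 1: $N\models\mathsf{ACA}_0$.** If $m,l$ are filled, then $J(m,l,e)$ is filled for every $e$, since otherwise it would be eligible. By correctness $M^+_{J(m,l,e)}=W_e^{\mathrm{graph}(M_m)\oplus\mathrm{graph}(M_l)}$. So $N$ contains every set that is $\Sigma^0_1$ in $\mathrm{graph}(M_m)\oplus\mathrm{graph}(M_l)$. Since $k\in M_m^+$ iff $\langle k,0\rangle\notin\mathrm{graph}(M_m)$, the model $N$ is closed under join, Turing reducibility and jump. Also $\mathrm{graph}(M_n)\in N$ for each filled $n$.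

**Step 2: setting up $\mathsf{Rec}_1$ in $N$.** *We must find the whole recursion as one set of $N$, not just its levels. An extra top stage collects them.* Let $L,Y\in N$, $N\models\mathrm{WO}(L)$ and $e\in\mathbb N$. Let $L^+\in N$ be the order with field $\{0\}\cup\{i+1:i\in L\}$, ordered as $L$ on the elements $i+1$, with $0$ on top. Choose filled $m,l$ with $M_m^+=L^+$ and $M_l^+=Y$. Choose $e'$ such that for all oracles $S$, all $a,b$ and all $i,j$,
$$\langle\langle b,j\rangle,0\rangle\in W_{e'}^{Y\oplus S}\iff\langle b,j+1\rangle\in S,$$
$$\langle a,i+1\rangle\in W_{e'}^{Y\oplus S}\iff\langle a,i\rangle\in W_e^{Y\oplus S_-},\qquad S_-=\{\langle b,j\rangle:\langle b,j+1\rangle\in S\}.$$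

**Step 3: every stage is filled.** First, $D(m,l,e')$ is not filled. Otherwise, by correctness, $M_{D(m,l,e')}$ is a descending sequence in $L^+$ and its graph is in $N$. Only its first term can be the top element $0$, so dropping that term and subtracting $1$ gives a descending sequence of $L$ in $N$, contradicting $N\models\mathrm{WO}(L)$. Now let $U=U_{m,l,e'}$ and suppose $U\ne\varnothing$. If $U$ has a $\le_m$-least element $i$, then all $R(m,l,e',j)$ with $j<_mi$ are filled, so the unfilled column $R(m,l,e',i)$ is eligible. If $U$ has no least element, then the unfilled column $D(m,l,e')$ is eligible. Both are impossible, so $U=\varnothing$.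

**Step 4: the solution.** Put $G=M^+_{R(m,l,e',0)}\in N$. By correctness at stage $0$ and the first property of $e'$,
$$\langle b,j\rangle\in G\iff\langle b,j+1\rangle\in H^0\iff j\in L\ \text{ and }\ b\in M^+_{R(m,l,e',j+1)} .$$
So $G$ consists of pairs with second entry in $L$, and for $j\in L$, by correctness at stage $j+1$ and the second property of $e'$,
$$G_j=M^+_{R(m,l,e',j+1)}=\{a:\langle a,j+1\rangle\in W_{e'}^{Y\oplus H^{j+1}}\}=\{a:\langle a,j\rangle\in W_e^{Y\oplus(H^{j+1})_-}\}.$$
Finally $(H^{j+1})_-=\{\langle b,j'\rangle:j'+1<_mj+1,\ b\in M^+_{R(m,l,e',j'+1)}\}=\{\langle b,j'\rangle\in G:j'<_Lj\}=G^j$. Hence $G_j=\{a:\langle a,j\rangle\in W_e^{Y\oplus G^j}\}$ for all $j\in L$, and $N\models\mathsf{Rec}_1$.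

So $N\models\mathsf{ACA}_0+\mathsf{Rec}_1$, that is, $N\models\mathsf{ATR}_0$ by Lemma 7, and $Z\in N$.

**Step 5: unprovability.** $\mathsf{ATR}_0$ is finitely axiomatized by $\mathsf{ACA}_0+\mathsf{Rec}_1$, since $\mathsf{ACA}_0$ is finitely axiomatizable. Moreover $\mathsf{ATR}_0$ proves that $\omega$-jumps exist, and hence that every coded $\omega$-model has a full satisfaction predicate. Suppose $\mathsf{ATR}_0$ proved Caristi's theorem for Baire class-2 functions. Then it would prove that there is a coded $\omega$-model in which the finitely many axioms of $\mathsf{ATR}_0$ are true. Using the satisfaction predicate and induction on the length of proofs, it would prove that every theorem of $\mathsf{ATR}_0$ is true in that model, and so prove $\mathrm{Con}(\mathsf{ATR}_0)$. Since $\mathsf{ATR}_0$ is consistent (it holds in the standard model), this contradicts Gödel's second incompleteness theorem. $\blacksquare$
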